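\title{Two-state automata over a finite alphabet do not generate the free group of rank two}

\begin{abstract}
We show that the free group $F_2$ of rank two is generated neither by a $2$-state Mealy automaton nor by a $2$-state time-varying automaton over a finite alphabet. More precisely, for every $k$ there is one nontrivial word $w_k$ in two letters that is a relation in the group of every invertible $2$-state time-varying automaton over alphabets with at most $k$ letters. When the finite alphabet may change with time, $F_2$ is generated by a $2$-state automaton exactly when the sizes of the alphabets are unbounded. In the proof, each level of an automaton is a graph with two labelings. Either the second labeling is a covering of the rose, and then the level acts on a suitable subgroup of $F_2$ by a symmetry from a finite group, or it admits a folding, and then the level has a nontrivial kernel.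
\end{abstract}

\section{Introduction}

Let $(X_i)_{i\ge0}$ be a sequence of nonempty sets. A \emph{time-varying automaton over the changing alphabet $(X_i)$} consists of a finite set $Q$ of \emph{states}, \emph{transition functions} $\varphi_i\colon Q\times X_i\to Q$ and \emph{output functions} $\psi_i\colon Q\times X_i\to X_i$, $i\ge0$. Started in a state $q_0=q$, it transforms a word $x_0x_1\cdots x_m$ with $x_i\in X_i$ into the word $y_0y_1\cdots y_m$, where
\[
y_i=\psi_i(q_i,x_i),\qquad q_{i+1}=\varphi_i(q_i,x_i).
\]
If $X_i=X$ for all $i$, we speak of a time-varying automaton \emph{over the alphabet $X$}; if moreover $\varphi_i=\varphi_0$ and $\psi_i=\psi_0$ for all $i$, it is a \emph{Mealy automaton}. The automaton is \emph{invertible} if every map $\psi_i(q,\cdot)$ is a permutation of $X_i$. Then the input can be recovered from the output letter by letter, so each state defines an automorphism of the rooted tree of words. The group generated by these automorphisms is the group $G(A)$ of the automaton $A$. All automata below are invertible, and a group $G$ is \emph{generated by} $A$ if $G\cong G(A)$.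

The group of an $n$-state automaton is generated by $n$ elements, so the free group $F_n$ of rank $n$ needs at least $n$ states. It is natural to ask whether $n$ states suffice, that is, whether the states of an automaton can be free of any relation. Over a $k$-letter alphabet this requires the states to change in an essential way: if $\varphi_i(q,x)=q$ always, every element of $G(A)$ acts on each position by a permutation that does not depend on the other letters, and so has order dividing $k!$. With two states that do change, elements of infinite order appear already over two letters (the adding machine in Section~\ref{sec:example}). Woryna~\cite{Woryna} records that the answer to the following question is not known.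

\medskip
\noindent\textbf{Question.} \emph{Is $F_2$ generated by a $2$-state Mealy automaton over some finite alphabet? Is it generated by a $2$-state time-varying automaton over some finite alphabet?}
\medskip

One might expect a positive answer. For every $n\ge3$ there is an $n$-state Mealy automaton over two letters that generates $F_n$ (see Section~\ref{sec:states}), and a time-varying automaton has infinitely many levels at its disposal to defeat the countably many possible relations, one after the other. Nevertheless both answers are negative, and in a uniform way. From now on $Q=\{a,b\}$ and $F=F(a,b)$ is the free group on $Q$. Products are read from left to right: in $gh$, the transformation $g$ is applied first. (The opposite convention gives the opposite group, which is isomorphic to $G(A)$ through $g\mapsto g^{-1}$; relations are then read backwards.)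

\begin{theorem}\label{thm:relation}
For every $k\ge1$ there is an element $w_k\ne1$ of $F$ with the following property. Let $A$ be a $2$-state invertible time-varying automaton over a changing alphabet $(X_i)$ such that, for every $i$, all orbits of the group $\langle\psi_i(a,\cdot),\psi_i(b,\cdot)\rangle$ on $X_i$ have at most $k$ elements; this holds in particular if $|X_i|\le k$ for all $i$. Then the relation $w_k(a,b)=1$ holds in $G(A)$.
\end{theorem}

\begin{corollary}\label{cor:F2}
The group $F_2$ is not generated by a $2$-state time-varying automaton over a finite alphabet, and hence not by a $2$-state Mealy automaton.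
\end{corollary}

The bound on the alphabets is exactly what obstructs freeness.

\begin{theorem}\label{thm:dichotomy}
Let $(X_i)_{i\ge0}$ be nonempty finite sets. Then $F_2$ is generated by some $2$-state time-varying automaton over the changing alphabet $(X_i)$ if and only if $\sup_i|X_i|=\infty$.
\end{theorem}

A word $w\in F$ acts trivially when it fixes every first letter $x$ and its \emph{section} $\sigma_x(w)\in F$, the word that describes the action on what follows $x$, acts trivially from the next level on. So we look for a set of words that fix all letters and that all section maps send into itself (Section~\ref{sec:diagrams}). Section~\ref{sec:example} finds such a set by hand for a small family of automata. In general the section maps are of two kinds: some preserve length and leave a certain normal subgroup $R$ of $F$ invariant (Section~\ref{sec:covering}), and the others have a nontrivial kernel (Section~\ref{sec:folding}). Section~\ref{sec:proof} intersects the kernels in a way that is symmetric under the maps of the first kind.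

We write $|w|$ for the length of the reduced word representing $w\in F$ and $[g,h]=ghg^{-1}h^{-1}$. The following standard facts about free groups are used.
\begin{itemize}
\item[(F1)] Subgroups of free groups are free. The fundamental group of a finite connected graph with $V$ vertices and $E$ edges is free of rank $E-V+1$. A subgroup of index $v$ in $F$ has rank $v+1$.
\item[(F2)] A free group of rank $r$ is not generated by fewer than $r$ elements.
\item[(F3)] A free group is torsion-free, and the centralizer $C(g)$ of an element $g\ne1$ is cyclic.
\item[(F4)] A finitely generated free group is Hopfian: every surjective endomorphism of it is injective.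
\end{itemize}

\section{Diagrams and sections}\label{sec:diagrams}

One level of an automaton, restricted to one orbit of letters, is the following object.

\begin{definition}
A \emph{diagram} is a triple $(Y,\psi,\varphi)$, where $Y$ is a finite nonempty set, $\psi\colon Q\times Y\to Y$ is a map such that $\psi(a,\cdot)$ and $\psi(b,\cdot)$ are permutations generating a transitive group on $Y$, and $\varphi\colon Q\times Y\to Q$ is an arbitrary map. A \emph{pointed diagram} is a diagram with a chosen point $y\in Y$.
\end{definition}

We draw a diagram as a directed graph $\Gamma$ whose vertices are the \emph{letters} $y\in Y$. For each $y\in Y$ and $q\in Q$ there is an edge $(y,q)$ from $y$ to $\psi(q,y)$, with \emph{old label} $q$ and \emph{new label} $\varphi(q,y)$; see Figure~\ref{fig:OT}. The edge records that the state $q$, reading $y$, prints $\psi(q,y)$ and passes to the state $\varphi(q,y)$. The graph $\Gamma$ is connected, and for each vertex and each $q\in Q$ exactly one edge with old label $q$ leaves the vertex and exactly one enters it. This says that the old labels make $\Gamma$ a covering of the rose with petals $a$ and $b$.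

The group $F$ acts on $Y$ on the right by $y\cdot q=\psi(q,y)$. A path in $\Gamma$ may traverse edges backwards, and such an edge contributes the inverse of its label. Every word $w$ in $a^{\pm1},b^{\pm1}$ is the old label of exactly one path starting at $y$; this path ends at $y\cdot w$, and it is reduced (it never traverses an edge and then the same edge in the opposite direction) if and only if $w$ is reduced. The \emph{section} $\sigma_y(w)\in F$ is the product of the new labels along this path. Inserting $ss^{-1}$ into $w$ inserts a backtracking into the path and does not change that product, so $\sigma_y$ is a well-defined map $F\to F$. Concatenation of paths gives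
\begin{equation}\label{eq:cocycle}
\sigma_y(uv)=\sigma_y(u)\,\sigma_{y\cdot u}(v)\qquad(u,v\in F).
\end{equation}
In particular $\sigma_{y\cdot u}(u^{-1})=\sigma_y(u)^{-1}$. The map $\sigma_y$ need not be a homomorphism on $F$, but by \eqref{eq:cocycle} it is one on the stabilizer
\[
H_y=\{w\in F: y\cdot w=y\}.
\]
This subgroup has index $|Y|$, so it is free of rank $|Y|+1\ge2$ by (F1). By $\ker\sigma_y$ we always mean the kernel of $\sigma_y\colon H_y\to F$.

Now let $A$ be a $2$-state automaton over $(X_i)$ whose orbits at all levels are finite. For $q\in Q$ let $q^{(i)}$ be the transformation of the words $x_ix_{i+1}\cdots x_m$ ($x_j\in X_j$) performed by $A$ when it is started at time $i$ in state $q$. The assignment $q\mapsto q^{(i)}$ extends to a homomorphism $w\mapsto w^{(i)}$ on $F$, and $w\mapsto w^{(0)}$ maps $F$ onto $G(A)$. Each orbit of $\langle\psi_i(a,\cdot),\psi_i(b,\cdot)\rangle$ on $X_i$, with the restrictions of $\psi_i$ and $\varphi_i$, is a diagram; we call these the \emph{diagrams of $A$}. For $x\in X_i$, the symbols $x\cdot w$ and $\sigma_x(w)$ refer to the diagram at level $i$ that contains $x$.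

\begin{lemma}\label{lem:recursion}
For $w\in F$, $x\in X_i$ and every word $v$ over $X_{i+1},X_{i+2},\dots$,
\begin{equation}\label{eq:recursion}
w^{(i)}(xv)=(x\cdot w)\;\bigl(\sigma_x(w)\bigr)^{(i+1)}(v).
\end{equation}
\end{lemma}

\begin{proof}
For $w=1$ both sides are $xv$, and for $w=q\in Q$ the formula is the definition of $q^{(i)}$. Let $w=q^{-1}$, $x'=x\cdot q^{-1}$ and $s=\varphi_i(q,x')$. Then $q^{(i)}(x'v')=x\,s^{(i+1)}(v')$ for all $v'$, hence $(q^{-1})^{(i)}(xv)=x'\,(s^{-1})^{(i+1)}(v)$; and $\sigma_x(q^{-1})=s^{-1}$, because the path from $x$ with old label $q^{-1}$ is the edge $(x',q)$ traversed backwards. Finally, if \eqref{eq:recursion} holds for $w_1$ and $w_2$, then $(w_1w_2)^{(i)}$ sends $x$ to $x\cdot w_1w_2$ and transforms $v$ by $\sigma_x(w_1)^{(i+1)}$ followed by $\sigma_{x\cdot w_1}(w_2)^{(i+1)}$, which is $\sigma_x(w_1w_2)^{(i+1)}$ by \eqref{eq:cocycle}.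
\end{proof}

All relations in this paper come from the next observation.

\begin{lemma}\label{lem:criterion}
Let $M\subseteq F$ be a set such that, for every diagram $Y$ of $A$, every $y\in Y$ and every $w\in M$, we have $y\cdot w=y$ and $\sigma_y(w)\in M\cup\{1\}$. Then every $w\in M$ is a relation in $G(A)$.
\end{lemma}

\begin{proof}
We show that $w^{(i)}(u)=u$ for all $w\in M\cup\{1\}$, all $i$ and all words $u$ starting at level $i$, by induction on the length of $u$. The empty word is fixed. If $u=xv$, then \eqref{eq:recursion} gives $w^{(i)}(xv)=x\,(\sigma_x(w))^{(i+1)}(v)$, and $\sigma_x(w)\in M\cup\{1\}$ fixes $v$ by induction. Take $i=0$.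
\end{proof}

So we must understand the homomorphisms $\sigma_y\colon H_y\to F$. Their behavior depends on whether the new labels, like the old ones, define a covering of the rose.

\begin{definition}
A diagram is of \emph{covering type} if at every vertex the two leaving edges have different new labels and the two entering edges have different new labels. Otherwise it is of \emph{folding type}.
\end{definition}

\section{A relation found by hand}\label{sec:example}

Figure~\ref{fig:OT} shows two diagrams on $\{0,1\}$. The diagram $O$ is of folding type, since both edges leaving $0$ have new label $b$, and $T$ is of covering type. In the Mealy automaton with diagram $O$, the state $b$ acts trivially, while $a$ sends $0v$ to $1v$ and $1v$ to $0\,a(v)$. This is the adding machine: on words of length $m$, read as binary numbers with the least significant digit first, $a$ adds $1$ modulo $2^m$, so it has infinite order.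

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\node[circle,draw] (o0) at (0,0) {$0$};
\node[circle,draw] (o1) at (2.6,0) {$1$};
\path[->] (o0) edge[bend left=30] node[above] {$a|b$} (o1)
          (o1) edge[bend left=30] node[below] {$a|a$} (o0)
          (o0) edge[loop left] node {$b|b$} (o0)
          (o1) edge[loop right] node {$b|b$} (o1);
\node at (1.3,-2) {$O$};
\node[circle,draw] (t0) at (5.8,0) {$0$};
\node[circle,draw] (t1) at (9.6,0) {$1$};
\path[->] (t0) edge[bend left=12] node[above] {$a|a$} (t1)
          (t0) edge[bend left=62] node[above] {$b|b$} (t1)
          (t1) edge[bend left=12] node[below] {$a|b$} (t0)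
          (t1) edge[bend left=62] node[below] {$b|a$} (t0);
\node at (7.7,-2) {$T$};
\end{tikzpicture}
\caption{Two diagrams on the letters $0,1$. An edge $x\to y$ marked $q|s$ means that the state $q$, reading $x$, prints $y$ and passes to the state $s$. In $O$ two edges with new label $b$ leave $0$ (folding type). In $T$ the new labels $a$ and $b$ each leave and enter every vertex once (covering type).}
\label{fig:OT}
\end{figure}

We look for one relation that holds in every time-varying automaton over $\{0,1\}$ each of whose levels is $O$ or $T$. Superscripts indicate the diagram.

\emph{The folding diagram kills words.} In $O$ both stabilizers equal the group $J$ of words with even exponent sum in $a$. Put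
\[
g=ba^{-1}b^{-1}a,\qquad h=b^{-1}aba^{-1}.
\]
Following the paths, we get $\sigma^O_1(g)=b\,b^{-1}\,b^{-1}\,b=1$ and $\sigma^O_0(h)=b^{-1}\,b\,b\,b^{-1}=1$. Since $g,h\in J$ and both maps are homomorphisms on $J$, the commutator $r=[g,h]$ is killed by both.

\emph{The covering diagram permutes words.} In $T$ every edge joins $0$ and $1$, so both stabilizers equal the group $H$ of words of even length. Let $w\mapsto\bar w$ be the automorphism of $F$ that exchanges $a$ and $b$, and let $\alpha=\sigma^T_0|_H$. To compute $\alpha(w)$, keep the positive letters at odd positions and the negative letters at even positions of $w$, and exchange $a$ and $b$ in the other letters. Positions and signs do not change, so $\alpha$ is an involution of $H$ that commutes with $w\mapsto\bar w$. Starting at $1$ reverses the roles, so $\sigma^T_1(w)=\overline{\alpha(w)}$. Thus the sections of $T$ generate a group of automorphisms of $H$ of order at most four. We have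
\[
\alpha(g)=ba^{-2}b,\qquad\alpha(h)=a^{-1}b^2a^{-1},\qquad\bar g=h^{-1},\qquad\bar h=g^{-1}.
\]

\emph{The word $r$ is not enough.} A level $T$ turns $r$ into a word that $O$ does not kill. We have $\sigma^O_0(\alpha(g))=ba^{-1}$ and $\sigma^O_0(\alpha(h))=a^{-1}b$, and continuing,
\[
r\xrightarrow{\ \sigma^T_0\ }\alpha(r)\xrightarrow{\ \sigma^O_0\ }[ba^{-1},a^{-1}b]=ba^{-2}bab^{-2}a\xrightarrow{\ \sigma^O_0\ }g\xrightarrow{\ \sigma^T_1\ }ab^{-2}a\xrightarrow{\ \sigma^O_0\ }b^{-1}a .
\]
The first five words fix both letters at their level, and the last one moves both letters in $O$. So $r$ changes the sixth letter of $000100$ when the first levels are $T,O,O,T,O,O$.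

\emph{Symmetrize.} Put $w=[r,\alpha(r)]$ and $M=\{w^{\pm1},\bar w^{\pm1}\}$. The words $r$, $\alpha(r)$ and their images under $w\mapsto\bar w$ lie in the commutator subgroup of $F$, which is contained in $J\cap H$. So the elements of $M$ fix all letters. We have $\alpha(w)=[\alpha(r),r]=w^{-1}$, hence $\alpha(\bar w)=\bar w^{-1}$, and the sections of $T$ permute $M$. Both sections of $O$ kill $r$ and $\bar r=[h^{-1},g^{-1}]$, so they kill $w$ and $\bar w$. By Lemma~\ref{lem:criterion}, $w$ is a relation in all our automata. It remains to see that $w\neq1$. The words
\begin{align*}
r&=ba^{-1}b^{-1}a\cdot b^{-1}aba^{-1}\cdot a^{-1}bab^{-1}\cdot ab^{-1}a^{-1}b,\\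
\alpha(r)&=ba^{-2}b\cdot a^{-1}b^2a^{-1}\cdot b^{-1}a^2b^{-1}\cdot ab^{-2}a
\end{align*}
are reduced of length $16$. If they commuted, they would be powers $t^i,t^j$ of one element by (F3). Writing $t=st_0s^{-1}$ with $t_0$ cyclically reduced and no cancellation, we have $|t^i|=2|s|+|i||t_0|$ for $i\ne0$, so $|i|=|j|$ and $\alpha(r)=r^{\pm1}$. But $\alpha(r)$ begins with $ba^{-1}a^{-1}$, $r$ with $ba^{-1}b^{-1}$, and $r^{-1}$ with $b^{-1}$.

\medskip
The general proof has the same steps, with one new difficulty. Sections are homomorphisms only on stabilizers, so we need a subgroup that lies in the stabilizers of \emph{all} diagrams of size at most $k$ and is mapped into itself by \emph{all} sections of covering type. The intersection of the stabilizers does not work: $a^2$ fixes every point of every diagram with at most two points, but $\sigma^T_0(a^2)=ab$ moves the points of $O$. The commutator subgroup of $F$ does not work either, as $\alpha(g)=ba^{-2}b$ shows.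

\section{Diagrams of covering type}\label{sec:covering}

\begin{lemma}\label{lem:length}
In a diagram of covering type, $|\sigma_y(w)|=|w|$ for all $y\in Y$ and $w\in F$. In particular $\sigma_y$ is injective on $H_y$.
\end{lemma}

\begin{proof}
Let $w$ be reduced and consider its path from $y$, which is reduced. Suppose that two consecutive edges contribute mutually inverse new letters. Then they have the same new label, and one is traversed forwards and the other backwards. If the first is traversed forwards, both edges enter the vertex between them; otherwise both leave it. In a diagram of covering type they are then the same edge, and the path backtracks, a contradiction. So the word of new labels is reduced and has $|w|$ letters. The homomorphism $\sigma_y|_{H_y}$ therefore has trivial kernel.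
\end{proof}

The invariant subgroup comes from one element whose sections are completely under control, namely
\[
c=ab^{-1}.
\]

\begin{lemma}\label{lem:c}
In a diagram of covering type, $\sigma_y(c)\in\{c,c^{-1}\}$ and $\sigma_{y\cdot c}(c)=\sigma_y(c)$ for all $y\in Y$. Hence $\sigma_y(c^m)\in\{c^m,c^{-m}\}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Let $z=y\cdot c$. The path of $c$ from $y$ runs along $e=(y,a)$ to $y\cdot a$ and then backwards along $e'=(z,b)$. The edges $e$ and $e'$ are distinct, having different old labels, and both enter $y\cdot a$. So their new labels differ, and $\sigma_y(c)$ equals $ab^{-1}=c$ if $e$ has new label $a$, and $ba^{-1}=c^{-1}$ if $e$ has new label $b$. Thus $\sigma_y(c)$ is determined by the new label of $(y,a)$. The edges $(z,a)$ and $e'$ both leave $z$, so their new labels differ. The new labels of $(z,a)$ and of $e$ both differ from that of $e'$, and there are only two labels; so they are equal, and $\sigma_z(c)=\sigma_y(c)$. By \eqref{eq:cocycle}, $\sigma_y(c^m)=\sigma_y(c)\sigma_{y\cdot c}(c)\cdots\sigma_{y\cdot c^{m-1}}(c)=\sigma_y(c)^m$.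
\end{proof}

Fix $k\ge1$. Let $N=\mathrm{lcm}(1,2,\dots,k)$, and let $R$ be the normal closure of $c^N$ in $F$, the subgroup generated by all $gc^Ng^{-1}$, $g\in F$.

\begin{lemma}\label{lem:R}
\begin{itemize}
\item[(a)] The elements $c^N$ and $ac^Na^{-1}$ of $R$ do not commute.
\item[(b)] $R\le H_y$ for every diagram with $|Y|\le k$ and every $y\in Y$.
\item[(c)] If such a diagram is of covering type, then $\sigma_y(R)\subseteq R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $b=c^{-1}a$, the elements $a,c$ form a basis of $F$. In this basis, $[c^N,ac^Na^{-1}]=c^Nac^Na^{-1}c^{-N}ac^{-N}a^{-1}$ is a nonempty reduced word.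

(b) The cycles of $c$ on $Y$ have lengths at most $k$, which divide $N$. So $c^N$ lies in the kernel of the action of $F$ on $Y$, and this kernel is a normal subgroup.

(c) Let $g\in F$ and $z=y\cdot g$. Since $z\cdot c^N=z$, formula \eqref{eq:cocycle} and Lemma~\ref{lem:c} give
\[
\sigma_y(gc^Ng^{-1})=\sigma_y(g)\,\sigma_z(c^N)\,\sigma_z(g^{-1})=\sigma_y(g)\,c^{\pm N}\,\sigma_y(g)^{-1}\in R .
\]
By (b), $\sigma_y$ is a homomorphism on $R$, and it maps the generators of $R$ into $R$.
\end{proof}

\begin{remark}
If all diagrams of $A$ are of covering type and have at most $k$ points, then $c^N=1$ in $G(A)$: apply Lemma~\ref{lem:criterion} to $M=\{c^N,c^{-N}\}$. Diagrams of folding type destroy this relation. In $O$ we have $\sigma_0(c^2)=bb^{-1}\cdot ab^{-1}=c$, which for $k=2$ is not in $R$ because it moves the points of $O$; and in the adding machine $c$ acts as $a$ and has infinite order.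
\end{remark}

\section{Diagrams of folding type}\label{sec:folding}

For folding type we have no control over the image of $R$, and we do not need it: a rank count shows that something nontrivial is killed. The argument is that of Stallings' foldings~\cite{Stallings}, where edges with a common origin or a common terminus and equal labels are identified repeatedly. We perform all identifications at once by mapping $\Gamma$ to a coset graph.

\begin{lemma}\label{lem:folding}
In a diagram of folding type, $\ker\sigma_y\ne1$ for every $y\in Y$.
\end{lemma}

\begin{proof}
Let $v=|Y|$ and $K=\sigma_y(H_y)$. We show that $K$ is generated by $v$ elements. Since $H_y$ is free of rank $v+1$, fact (F2) then shows that $\sigma_y\colon H_y\to K$ is not an isomorphism.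

Let $\Sigma$ be the Schreier coset graph of $K$: its vertices are the cosets $Kf$, $f\in F$, and for $s\in Q$ there is an edge labeled $s$ from $Kf$ to $Kfs$. For each vertex and each label, exactly one edge with that label leaves the vertex and exactly one enters it. A path from the vertex $K$ with label $f$ ends at $Kf$, so it is closed if and only if $f\in K$.

Define $\theta(y\cdot g)=K\sigma_y(g)$ for $g\in F$. This is well defined on $Y$: if $y\cdot g=y\cdot g'$, then $g'g^{-1}\in H_y$, and \eqref{eq:cocycle} gives $\sigma_y(g')=\sigma_y(g'g^{-1})\sigma_y(g)\in K\sigma_y(g)$. For an edge $(z,q)$ with new label $s$ and $z=y\cdot g$, we have $\theta(z\cdot q)=K\sigma_y(g)\sigma_z(q)=\theta(z)s$. So $\theta$ extends to a map of graphs $\Gamma\to\Sigma$ that carries new labels to labels, and $\theta(y)=K$. Let $\Delta$ be its image, a finite connected subgraph with $V$ vertices and $E$ edges.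

Reading labels defines a homomorphism $\pi_1(\Delta,K)\to F$. Its image lies in $K$, because closed paths at $K$ have labels in $K$. It is all of $K$, because $\sigma_y(w)$, for $w\in H_y$, is the label of the image under $\theta$ of the closed path of $w$. By (F1), $K$ is generated by $E-V+1$ elements.

So far the type of the diagram has played no role. By assumption there are distinct edges $e,e'$ of $\Gamma$ with the same new label $s$ that both leave or both enter a vertex $u$. In $\Sigma$ only one edge labeled $s$ leaves $\theta(u)$ and only one enters it, so $\theta(e)=\theta(e')$, and $E\le2v-1$. If $V=v$, then $E-V+1\le v$. If $V\le v-1$, we use that at most two edges of $\Delta$ leave each vertex: $E\le 2V$, and $E-V+1\le V+1\le v$.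
\end{proof}

For $O$ and $y=0$, the group $H_0$ has the basis $b,\ a^2,\ aba^{-1}$, with sections $b,\ ba,\ b$. Here $K=F$, the graph $\Delta$ is the rose, and the rank drops from three to two.

\section{The common relation}\label{sec:proof}

In Section~\ref{sec:example} we intersected kernels by forming commutators and checked by hand that the result was not trivial. The following lemma replaces that check.

\begin{lemma}\label{lem:normal}
In a nonabelian free group $G$, finitely many nontrivial normal subgroups have nontrivial intersection.
\end{lemma}

\begin{proof}
An intersection of normal subgroups is normal, so by induction it suffices to treat two subgroups $M_1,M_2$. Suppose that $M_1\cap M_2=1$. By normality every commutator $[m_1,m_2]$ with $m_j\in M_j$ lies in $M_1\cap M_2$, so $M_1$ and $M_2$ commute. Pick $1\ne m\in M_1$. Then $M_2\le C(m)$, so $M_2=\langle t\rangle$ is infinite cyclic by (F3). Let $1\ne g\in G$. Conjugation by $g$ is an automorphism of $\langle t\rangle$, so $gtg^{-1}=t^{\pm1}$ and $g^2$ commutes with $t$. Now $g^2\ne1$, and $g$ and $t$ both lie in the cyclic group $C(g^2)$, so they commute. Hence $G=C(t)$ is cyclic, a contradiction.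
\end{proof}

We want a nontrivial element of $R$ that lies in all kernels of folding type and stays there under every composition of sections of covering type. There are infinitely many such compositions, while Lemma~\ref{lem:normal} handles only finitely many subgroups. The way out is Lemma~\ref{lem:length}: maps that preserve length permute the elements of $R$ of bounded length, so on the subgroup generated by these elements they act through a finite group.

\begin{proof}[Proof of Theorem~\ref{thm:relation}]
Fix $k$, and let $N$ and $R$ be as in Section~\ref{sec:covering}. An isomorphism of pointed diagrams is a bijection of the underlying sets that respects $\psi$, $\varphi$ and the chosen points; it does not change $H_y$ or $\sigma_y$. Up to isomorphism there are finitely many pointed diagrams with $|Y|\le k$. Let $\mathcal C$ and $\mathcal E$ be the finite sets of those of covering type and of folding type. The set $\mathcal E$ is not empty: it contains the one-point diagram with both new labels $a$.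

\emph{Step 1: kernels meet $R$.} Take a pointed diagram in $\mathcal E$. The group $H_y$ is free of rank at least two. It contains the nontrivial normal subgroups $\ker\sigma_y$ (Lemma~\ref{lem:folding}) and $R$ (Lemma~\ref{lem:R}(a),(b)). By Lemma~\ref{lem:normal} we can choose an element $1\ne r\in R\cap\ker\sigma_y$. We do this for each member of $\mathcal E$.

\emph{Step 2: a finite group of symmetries.} Let $n$ be the largest of the lengths of the finitely many chosen elements $r$ and of $c^N$ and $ac^Na^{-1}$. Put
\[
S=\{s\in R:|s|\le n\},\qquad P=\langle S\rangle\le R .
\]
The set $S$ is finite. The group $P$ is free by (F1) and nonabelian by Lemma~\ref{lem:R}(a). Let $\Lambda$ be the group of automorphisms $\lambda$ of $P$ with $\lambda(S)=S$. Such an automorphism is determined by the permutation it induces on the generating set $S$, so $\Lambda$ is finite.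

Take a pointed diagram in $\mathcal C$. By Lemmas~\ref{lem:length} and~\ref{lem:R}, $\sigma_y$ restricts to an injective homomorphism $R\to R$ that preserves length. It maps the finite set $S$ injectively into $S$, hence onto $S$, and so it maps $P$ onto $P$. Thus $\sigma_y|_P\in\Lambda$.

\emph{Step 3: the symmetric intersection.} For each pointed diagram in $\mathcal E$, the subgroup $P\cap\ker\sigma_y$ is normal in $P$, since $P\le H_y$, and it contains the chosen element $r$. Put
\[
L=\bigcap_{\mathcal E}\,(P\cap\ker\sigma_y),\qquad M=\bigcap_{\lambda\in\Lambda}\lambda(L).
\]
By Lemma~\ref{lem:normal}, $L$ is a nontrivial normal subgroup of $P$. So is each of the finitely many $\lambda(L)$, and $M\ne1$ by the same lemma. Every element of $\Lambda$ permutes the subgroups $\lambda(L)$ and therefore maps $M$ onto $M$. Also $M\le L$, by taking $\lambda=1$.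

\emph{Step 4: $M$ consists of relations.} Let $A$ be an automaton as in the theorem, $Y$ one of its diagrams, $y\in Y$ and $w\in M$. Then $|Y|\le k$ and $w\in R$, so $y\cdot w=y$ by Lemma~\ref{lem:R}(b). If $Y$ is of covering type, then $\sigma_y|_P\in\Lambda$ and $\sigma_y(w)\in M$. If $Y$ is of folding type, then $w\in L\le\ker\sigma_y$ and $\sigma_y(w)=1$. By Lemma~\ref{lem:criterion}, every element of $M$ is a relation in $G(A)$. The subgroup $M$ was constructed from $k$ alone, and any $1\ne w_k\in M$ has the required property.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:F2}]
Let $A$ be a $2$-state time-varying automaton over a $k$-letter alphabet, and suppose that $G(A)\cong F_2$. Composing the surjection $F\to G(A)$, $w\mapsto w^{(0)}$, with an isomorphism $G(A)\to F$ gives a surjective endomorphism of $F$, which is injective by (F4). But it kills $w_k\ne1$ by Theorem~\ref{thm:relation}. A Mealy automaton is a time-varying automaton.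
\end{proof}

\section{Unbounded alphabets}\label{sec:unbounded}

The bound $k$ entered the proof twice: in the exponent $N$, and in the finiteness of $\mathcal C$ and $\mathcal E$. Without it, the plan of devoting one level to each possible relation succeeds, even with states that never change.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
If $\sup_i|X_i|=k<\infty$, Theorem~\ref{thm:relation} gives the relation $w_k$, and $G(A)\not\cong F_2$ by the argument in the proof of Corollary~\ref{cor:F2}.

Let $\sup_i|X_i|=\infty$. Since each $X_i$ is finite, infinitely many of the numbers $|X_i|$ exceed any given bound. Enumerate $F\setminus\{1\}=\{u_1,u_2,\dots\}$ and choose $i_1<i_2<\cdots$ with $|X_{i_j}|\ge|u_j|+1$.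

Fix $j$, write $u_j=s_1\cdots s_\ell$ as a reduced word, and choose distinct points $p_0,\dots,p_\ell\in X_{i_j}$. For $q\in Q$ define a partial map $f_q$ by $f_q(p_{t-1})=p_t$ if $s_t=q$, and $f_q(p_t)=p_{t-1}$ if $s_t=q^{-1}$. The point $p_t$ occurs only in the conditions coming from $s_t$ and $s_{t+1}$. It could receive two images only if $s_t=q^{-1}$ and $s_{t+1}=q$, and two preimages only if $s_t=q$ and $s_{t+1}=q^{-1}$. Neither happens in a reduced word, so $f_a$ and $f_b$ are well-defined injective partial maps of a finite set. Extend them to permutations $\pi_{i_j}$ and $\rho_{i_j}$ of $X_{i_j}$. For $i\notin\{i_1,i_2,\dots\}$ let $\pi_i$ and $\rho_i$ be the identity of $X_i$.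

Define $A$ by $\psi_i(a,\cdot)=\pi_i$, $\psi_i(b,\cdot)=\rho_i$ and $\varphi_i(q,x)=q$. Old and new labels agree, so $\sigma_x(w)=w$ always, and by \eqref{eq:recursion} the element $w^{(0)}$ replaces the letter $x_i$ in position $i$ by $x_i\cdot w$. At level $i_j$ we have $p_{t-1}\cdot s_t=p_t$ for all $t$, so $p_0\cdot u_j=p_\ell\ne p_0$, and $u_j^{(0)}\neq1$. Hence $F\to G(A)$ is injective and $G(A)\cong F_2$.
\end{proof}

\section{The number of states}\label{sec:states}

The decisive use of $|Q|=2$ is in Lemma~\ref{lem:c}: two labels that differ from a third one must be equal. With three or more states the new label of one edge at a vertex no longer determines the others, and the argument for the invariance of $R$ breaks down. The conclusion fails as well. There are $n$-state Mealy automata over a $2$-letter alphabet generating $F_n$ for $n=3$ (the Aleshin automaton; M.~Vorobets and Ya.~Vorobets~\cite{VV1}), for all odd $n\ge3$ (M.~Vorobets and Ya.~Vorobets~\cite{VV2}) and for all even $n\ge4$ (Steinberg, M.~Vorobets and Ya.~Vorobets~\cite{SVV}). Together with Corollary~\ref{cor:F2} these results give the full picture.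

\begin{corollary}\label{cor:states}
Let $n\ge1$. The group $F_n$ is generated by an $n$-state Mealy automaton over a finite alphabet if and only if $n\ge3$, and the same holds for $n$-state time-varying automata.
\end{corollary}

\begin{proof}
For $n\ge3$ the automata of \cite{VV1,VV2,SVV} are Mealy automata, hence also time-varying automata. For $n=2$ apply Corollary~\ref{cor:F2}. For $n=1$ the state cannot change, so over a $k$-letter alphabet the generator acts on each position $i$ by the permutation $\psi_i(q,\cdot)$; its order divides $k!$, and $G(A)\not\cong F_1=\mathbb Z$.
\end{proof}

\begin{thebibliography}{9}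

\bibitem{Stallings}
J.~Stallings, \emph{Topology of finite graphs}, Invent. Math. \textbf{71} (1983).

\bibitem{SVV}
B.~Steinberg, M.~Vorobets and Ya.~Vorobets, Internat. J. Algebra Comput. \textbf{21} (2011).

\bibitem{VV1}
M.~Vorobets and Ya.~Vorobets, Geom. Dedicata \textbf{124} (2007).

\bibitem{VV2}
M.~Vorobets and Ya.~Vorobets, Groups Geom. Dyn. \textbf{4} (2010).

\bibitem{Woryna}
A.~Woryna, \emph{The classification of abelian groups generated by time-varying automata and by Mealy automata over the binary alphabet}, arXiv:1607.07653 (2016).

\end{thebibliography}
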